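\title{Symmetrized shifts of invariants and the quantization of Mishchenko--Fomenko subalgebras: counterexamples in types $E_8$ and $F_4$}

\begin{abstract}
Let $\mathfrak g$ be a complex simple Lie algebra, let $\mu\in\mathfrak g^*$, and let $\mathcal A_\mu\subset\mathcal U(\mathfrak g)$ be the commutative subalgebra obtained from the Feigin--Frenkel center. We consider the question whether one can choose generators $H_1,\dots,H_n$ of $\mathcal S(\mathfrak g)^{\mathfrak g}$ so that, for every $\mu$, the symmetrizations of the $\mu$-shifts $\partial_\mu^kH_i$ generate $\mathcal A_\mu$. The answer is negative for $E_8$ and for $F_4$, even for inhomogeneous generators. For $E_8$ and homogeneous generators it is negative at every single regular semisimple $\mu$. The proof rests on an explicit formula for the commutator of a symmetrized shift with the quadratic elements of $\mathcal A_\mu$.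
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $\mathfrak g$ be a simple Lie algebra over $\mathbb C$ of rank $n$. We identify the symmetric algebra $\mathcal S(\mathfrak g)$ with the polynomial algebra $\mathbb C[\mathfrak g^*]$. The invariants $\mathcal S(\mathfrak g)^{\mathfrak g}$ of the adjoint action form a polynomial algebra in $n$ homogeneous generators. For $\mu\in\mathfrak g^*$ and $F\in\mathcal S(\mathfrak g)$ let $(\partial_\mu F)(x)=\frac{d}{ds}F(x+s\mu)\big|_{s=0}$. The elements $\partial_\mu^kH$, $k\ge0$, are the \emph{$\mu$-shifts} of $H$; up to factorials, they are the coefficients of the powers of $s$ in $H(x+s\mu)$. The \emph{Mishchenko--Fomenko subalgebra} $\overline{\mathcal A}_\mu\subset\mathcal S(\mathfrak g)$ is generated by all $\mu$-shifts of all $H\in\mathcal S(\mathfrak g)^{\mathfrak g}$.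

This algebra has a counterpart in the enveloping algebra. Let $\widehat{\mathfrak g}=\mathfrak g[t,t^{-1}]\oplus\mathbb CK$ be the affine Lie algebra with $K$ central and $[Xt^r,Yt^{r'}]=[X,Y]t^{r+r'}+r\,\delta_{r,-r'}(X,Y)K$, where $(\,,)$ is the Killing form. The vacuum module at the critical level is induced from the one-dimensional $\mathfrak g[t]\oplus\mathbb CK$-module on which $\mathfrak g[t]$ acts by $0$ and $K$ by $-\frac12$; as a vector space it is $\mathcal U(t^{-1}\mathfrak g[t^{-1}])$. The \emph{Feigin--Frenkel center} $\mathfrak z(\widehat{\mathfrak g})\subset\mathcal U(t^{-1}\mathfrak g[t^{-1}])$, the center of the affine vertex algebra at the critical level, consists of the vectors annihilated by $\mathfrak g[t]$. For $\mu\in\mathfrak g^*$ let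
\[
\varrho_\mu:\mathcal U(t^{-1}\mathfrak g[t^{-1}])\to\mathcal U(\mathfrak g)[z,z^{-1}],\qquad Xt^r\mapsto Xz^r+\delta_{r,-1}\,\mu(X)\quad(X\in\mathfrak g,\ r<0),
\]
and let $\mathcal A_\mu\subset\mathcal U(\mathfrak g)$ be the subalgebra generated by all coefficients of the Laurent polynomials $\varrho_\mu(Z)$, $Z\in\mathfrak z(\widehat{\mathfrak g})$. The following is known:
\begin{equation}\label{eq:known}
\mathcal A_\mu\ \text{is commutative},\qquad \overline{\mathcal A}_\mu\subset\operatorname{gr}\mathcal A_\mu\ \text{for every }\mu,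
\end{equation}
and the inclusion is an equality when $\mu$ is regular. Our proofs use nothing about $\mathcal A_\mu$ except \eqref{eq:known}, so the reader may take \eqref{eq:known} as a black box.

By \eqref{eq:known}, every shift $\partial_\mu^kH$ of a homogeneous invariant is the leading term of some element of $\mathcal A_\mu$, but the definition of $\mathcal A_\mu$ does not display the lower terms. The simplest way to lift a polynomial to $\mathcal U(\mathfrak g)$ is the \emph{symmetrization map}, the linear map $\varpi:\mathcal S(\mathfrak g)\to\mathcal U(\mathfrak g)$ with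
\[
\varpi(x_1\cdots x_k)=\frac1{k!}\sum_{\sigma\in\mathfrak S_k}x_{\sigma(1)}\cdots x_{\sigma(k)}\qquad(x_i\in\mathfrak g).
\]
The following problem comes from the paper of Molev and Yakimova \cite{MY}.

\begin{quote}
\textbf{Question.} \emph{Is it true for every simple Lie algebra $\mathfrak g$ that there exist generators $H_1,\dots,H_n$ of $\mathcal S(\mathfrak g)^{\mathfrak g}$ such that, for every $\mu\in\mathfrak g^*$, the elements $\varpi(\partial_\mu^kH_i)$ generate $\mathcal A_\mu$?}
\end{quote}

There are good reasons to guess that the answer is yes. The map $\varpi$ commutes with the action of $\mathfrak g$, preserves leading terms, and sends invariants to the center of $\mathcal U(\mathfrak g)$. For regular $\mu$ and homogeneous $H_i$ the only issue is membership: the shifts $\partial_\mu^kH_i$ generate $\overline{\mathcal A}_\mu=\operatorname{gr}\mathcal A_\mu$ by the Leibniz rule, so if the elements $\varpi(\partial_\mu^kH_i)$ lie in $\mathcal A_\mu$, they generate it by induction on the degree. Membership holds for all shifts of degree at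 most $2$ when $\mu$ is regular semisimple (Remark~\ref{rem:low}), which settles $\mathfrak{sl}_2$ for such $\mu$. In higher degree membership can fail, because $\varpi$ is not multiplicative (Example~\ref{ex:q3}), but one is free to modify a generator by a polynomial in the other generators, and one may hope that this freedom suffices. In types $E_8$ and $F_4$ it does not.

\subsection*{Results}
Consider the vector space
\[
\mathcal P=\{H\in\mathcal S(\mathfrak g)^{\mathfrak g}:\ \varpi(\partial_\mu^kH)\in\mathcal A_\mu\ \text{for all regular semisimple }\mu\text{ and all }k\ge0\}.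
\]
Generators $H_1,\dots,H_n$ as in the Question lie in $\mathcal P$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] Let $\mathfrak g$ be of type $E_8$. If $H\in\mathcal P$, then the homogeneous components of $H$ of degrees $6$ and $8$ vanish.
\item[(b)] Let $\mathfrak g$ be of type $F_4$. If $H\in\mathcal P$, then all homogeneous components of $H$ of degree $\ge10$ vanish, and $\dim\mathcal P\le5$.
\end{enumerate}
In both cases $\dim\mathcal P<\infty$, and $\mathcal P$ contains no generating set of $\mathcal S(\mathfrak g)^{\mathfrak g}$. Hence the Question has a negative answer for $E_8$ and for $F_4$, even if the generators are allowed to be inhomogeneous.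
\end{theorem}

Theorem~\ref{thm:main} uses all regular semisimple $\mu$ at once. For $E_8$ and homogeneous generators, the failure occurs at each such $\mu$ separately.

\begin{theorem}\label{thm:each}
Let $\mathfrak g$ be of type $E_8$, let $q\in\mathcal S^2(\mathfrak g)^{\mathfrak g}$ be the quadratic invariant, and let $H\in\mathcal S^8(\mathfrak g)^{\mathfrak g}\setminus\mathbb Cq^4$. Then $\varpi(\partial_\mu^4H)\notin\mathcal A_\mu$ for every regular semisimple $\mu$. Hence no homogeneous generators work for even one such $\mu$, even if they may depend on $\mu$.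
\end{theorem}

\subsection*{Method}
An element of $\mathcal A_\mu$ commutes with all of $\mathcal A_\mu$, so to prove non-membership it suffices to know a few elements of $\mathcal A_\mu$ explicitly. We use the quadratic ones, $\varpi(Q_\nu)$ (Section~\ref{sec:quad}). Section~\ref{sec:sym} measures the failure of $\varpi$ to be multiplicative and shows the obstruction by hand for the invariant $q^3$. In Section~\ref{sec:crit} we compute the commutator of $\varpi(Q_\nu)$ with all symmetrized shifts of an invariant $H$ and obtain our third result, Theorem~\ref{thm:crit}, valid for every simple $\mathfrak g$: these commutators vanish for all $\mu$ and $\nu$ exactly when a certain operator-valued polynomial $M[H]$ takes values in $\operatorname{ad}\mathfrak g$. For exceptional $\mathfrak g$ this condition becomes a cubic differential equation with constant coefficients (Section~\ref{sec:exc}), and power sums of roots show that the equation has too few invariant solutions in types $E_8$ and $F_4$ (Section~\ref{sec:E8F4}). Theorem~\ref{thm:each} is proved in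 Section~\ref{sec:each}. Section~\ref{sec:min} explains why this obstruction is weaker when $\mathfrak g$ has a minuscule coweight.

\section{Conventions and standard facts}\label{sec:conv}

\subsection*{Functions and brackets}
We identify $\mathfrak g^*$ with $\mathfrak g$ by the Killing form, so that $v\in\mathfrak g=\mathcal S^1(\mathfrak g)$ is the function $x\mapsto(v,x)$ on $\mathfrak g$. Let $G$ be the adjoint group. The gradient $\nabla F(x)\in\mathfrak g$ is defined by $(\nabla F(x),v)=dF(x)(v)$, and the Lie--Poisson bracket is $\{F,F'\}(x)=(x,[\nabla F(x),\nabla F'(x)])$. In particular $\{v,F\}(x)=dF(x)([x,v])$ for $v\in\mathfrak g$. An invariant $H$ satisfies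
\begin{equation}\label{eq:inv}
dH(z)([z,v])=0\qquad(z,v\in\mathfrak g),
\end{equation}
that is, $\nabla H(z)$ lies in the centralizer $\mathfrak g_z$. We write $\mathfrak{so}(\mathfrak g)$ for the space of operators that are skew for $(\,,)$; odd powers of $\operatorname{ad}a$ are skew. Put
\[
p_m(a)=\operatorname{tr}(\operatorname{ad}a)^m,\qquad q=p_2,\quad\text{so that } q(a)=(a,a).
\]

\subsection*{The enveloping algebra}
Let $\mathcal U_k$ be the span of products of at most $k$ elements of $\mathfrak g$. By the Poincar\'e--Birkhoff--Witt theorem, $\mathcal U_k/\mathcal U_{k-1}=\mathcal S^k(\mathfrak g)$, the map $\varpi$ is a linear bijection, and for $F\in\mathcal S^k(\mathfrak g)$ the class of $\varpi(F)$ in $\mathcal U_k/\mathcal U_{k-1}$ is $F$. For a subalgebra $\mathcal A$, the algebra $\operatorname{gr}\mathcal A$ has as degree $k$ part the image of $\mathcal A\cap\mathcal U_k$. If $Y\in\mathcal U_k$ and $Y'\in\mathcal U_l$ have classes $F$ and $F'$, then $[Y,Y']\in\mathcal U_{k+l-1}$ has class $\{F,F'\}$. Finally, $\varpi(u^m)=u^m$ for $u\in\mathfrak g$,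 and $[v,\varpi(F)]=\varpi(\{v,F\})$ for $v\in\mathfrak g$.

\subsection*{Roots and invariants}
An element $\mu$ is \emph{regular} if $\dim\mathfrak g_\mu=n$. If $\mu$ is regular semisimple, then $\mathfrak t=\mathfrak g_\mu$ is a Cartan subalgebra and $\alpha(\mu)\ne0$ for all roots $\alpha$ of $\mathfrak t$. Root vectors are normalized by $(e_\alpha,e_{-\alpha})=1$; then $[e_\alpha,e_{-\alpha}]=t_\alpha$, where $t_\alpha\in\mathfrak t$ represents $\alpha$, i.e.\ $(t_\alpha,v)=\alpha(v)$ for $v\in\mathfrak t$. By Chevalley's theorem, restriction to a Cartan subalgebra $\mathfrak h$ is an isomorphism $\mathbb C[\mathfrak g]^G\to\mathbb C[\mathfrak h]^W$, where $W$ is the Weyl group; it sends $p_m$ to $\sum_\alpha\alpha^m$. Homogeneous free generators are called \emph{basic invariants}. Their degrees are $2,8,12,14,18,20,24,30$ for $E_8$ and $2,6,8,12$ for $F_4$; for $E_7$ they begin with $2,6,8$; and no exceptional type has a basic invariant of degree $4$. By a theorem of Kostant, the gradients of the basic invariants at a regular element $\mu$ are linearly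 independent, so by \eqref{eq:inv} they form a basis of $\mathfrak g_\mu$.

\subsection*{Differential operators with constant coefficients}
Let $(e_i)$ and $(e^i)$ be dual bases of $\mathfrak g$ and let $\partial^i$ be the derivative in the direction $e^i$. An element $a=\sum a_ie_i$ has coordinates $a_i=(e^i,a)$. For a polynomial map $T$ from $\mathfrak g$ to a vector space $V$, let $T(\partial)$ be obtained by replacing each $a_i$ by $\partial^i$; for a polynomial $F$ on $\mathfrak g$, the result $T(\partial)F$ is a $V$-valued polynomial on $\mathfrak g$. For example, $(\operatorname{ad}\partial)^3F=\sum\operatorname{ad}e_i\operatorname{ad}e_j\operatorname{ad}e_k\ \partial^i\partial^j\partial^kF$. The $\partial^i$ commute, so every polynomial identity in $a$ survives the substitution; in particular one may multiply operator-valued symbols and apply linear maps such as the trace. Since $\partial^i(a,x)=a_i$, a homogeneous $T$ of degree $m\le d$ satisfies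
\begin{equation}\label{eq:power}
T(\partial)(a,x)^d=\tfrac{d!}{(d-m)!}\,T(a)\,(a,x)^{d-m},
\end{equation}
and the left side is $0$ if $m>d$. The powers $(a,x)^d$ span $\mathcal S^d(\mathfrak g)$, which gives two consequences.
\begin{itemize}
\item If $V$ is a $G$-module and $T$ is equivariant, then $(T(\partial)F)(gx)=g\cdot\big(T(\partial)(F\circ g)\big)(x)$, as \eqref{eq:power} shows for $F=(a,x)^d$, $F\circ g=(g^{-1}a,x)^d$. So $T(\partial)H$ is equivariant for invariant $H$.
\item The pairing $(f,H)\mapsto f(\partial)H$ between $\mathbb C[\mathfrak g]_d$ and $\mathcal S^d(\mathfrak g)$ is perfect, because $f(\partial)(a,x)^d=d!\,f(a)$. It is $G$-invariant, so by complete reducibility it restricts to a perfect pairing between $\mathbb C[\mathfrak g]_d^G$ and $\mathcal S^d(\mathfrak g)^{\mathfrak g}$.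
\end{itemize}

\subsection*{Two Casimir identities}
We have
\begin{equation}\label{eq:casimir}
\sum_i\operatorname{ad}e_i\operatorname{ad}e^i=\mathrm{id},\qquad\sum_i\operatorname{ad}e_i\operatorname{ad}x\operatorname{ad}e^i=\tfrac12\operatorname{ad}x .
\end{equation}
The first sum commutes with $G$, so it is a scalar by Schur's lemma, and its trace is $\sum(e_i,e^i)=\dim\mathfrak g$. The second sum equals $\operatorname{ad}x+\sum\operatorname{ad}[e_i,x]\operatorname{ad}e^i$. The tensor $\sum[e_i,x]\otimes e^i$ is antisymmetric, because $\sum e_i\otimes e^i$ is symmetric and invariant. Hence $\sum\operatorname{ad}[e_i,x]\operatorname{ad}e^i=\frac12\operatorname{ad}\sum[[e_i,x],e^i]=-\frac12\operatorname{ad}x$.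

\section{Linear and quadratic elements of $\mathcal A_\mu$}\label{sec:quad}

The inclusion in \eqref{eq:known} prescribes only leading terms. In degree at most $2$ the lower terms are forced by commutativity, and this gives explicit elements to test against. Let $\mu$ be regular semisimple and $\mathfrak t=\mathfrak g_\mu$. For $\nu\in\mathfrak t$ put
\[
Q_\nu=\sum_\alpha\frac{\alpha(\nu)}{\alpha(\mu)}\,e_\alpha e_{-\alpha}\in\mathcal S^2(\mathfrak g),
\]
where the sum runs over all roots. The element $Q_\nu$ depends on $\mu$, and it is defined only because $\mu$ is regular semisimple.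

\begin{lemma}\label{lem:quad}
We have $\mathfrak t\subset\mathcal A_\mu$, and $\varpi(Q_\nu)\in\mathcal A_\mu$ for all $\nu\in\mathfrak t$.
\end{lemma}

\begin{proof}
Let $H$ be a homogeneous invariant of degree $d\ge2$. Expanding $H(x+s\mu)$ around $s\mu$ gives
\[
\partial_\mu^{d-1}H=(d-1)!\,\nabla H(\mu),\qquad(\partial_\mu^{d-2}H)(x)=(d-2)!\,\tfrac12D^2H(\mu)(x,x).
\]
By Kostant's theorem the gradients $\nabla H(\mu)$ span $\mathfrak t$, so $\mathfrak t\subset\overline{\mathcal A}_\mu\subset\operatorname{gr}\mathcal A_\mu$. Thus for each $v\in\mathfrak t$ the algebra $\mathcal A_\mu$ contains $v$ plus a constant, and therefore $v$.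

The form $D^2H(\mu)$ is invariant under the torus with Lie algebra $\mathfrak t$, so it pairs $e_\alpha$ only with $e_{-\alpha}$, and $\mathfrak t$ only with $\mathfrak t$. Differentiate \eqref{eq:inv} with $v=e_\alpha$ at $z=\mu$ in the direction $e_{-\alpha}$:
\[
\alpha(\mu)\,D^2H(\mu)(e_{-\alpha},e_\alpha)=dH(\mu)(t_\alpha)=\alpha(\nabla H(\mu)).
\]
The coefficient of $e_\alpha$ in $x$ is $(e_{-\alpha},x)$, and so
\begin{equation}\label{eq:hess}
\tfrac12D^2H(\mu)(x,x)\in\tfrac12Q_{\nabla H(\mu)}+\mathcal S^2(\mathfrak t).
\end{equation}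
Since $\mathcal S^2(\mathfrak t)\subset\overline{\mathcal A}_\mu$ and $Q_\nu$ is linear in $\nu$, all $Q_\nu$ lie in $\overline{\mathcal A}_\mu\subset\operatorname{gr}\mathcal A_\mu$. Hence $\mathcal A_\mu$ contains an element $\varpi(Q_\nu)+\ell+\mathrm{const}$ with $\ell\in\mathfrak g$. This element commutes with $\mathfrak t$ because $\mathcal A_\mu$ is commutative, and $\varpi(Q_\nu)$ commutes with $\mathfrak t$ because it has weight $0$. So $\ell$ commutes with $\mathfrak t$, which means $\ell\in\mathfrak t\subset\mathcal A_\mu$.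
\end{proof}

\begin{remark}\label{rem:low}
By \eqref{eq:hess} and the lemma, $\varpi(\partial_\mu^kH)\in\mathcal A_\mu$ whenever $H$ is homogeneous of degree $d$, $k\ge d-2$, and $\mu$ is regular semisimple. In particular $q\in\mathcal P$. For $\mathfrak{sl}_2$, where $q$ generates the invariants, $\varpi(q)$ and $\mu$ therefore generate $\mathcal A_\mu$ for such $\mu$.
\end{remark}

\section{Symmetrization and a first obstruction}\label{sec:sym}

To commute $\varpi(Q_\nu)$ with a symmetrized polynomial, we must multiply elements $\varpi(F)$ by elements of $\mathfrak g$ and express the result through $\varpi$ again. The symmetric product $\frac12(vY+Yv)$ is the one that will occur, and it has the advantage that only even-order corrections appear. Write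
\[
\frac z2\coth\frac z2=\sum_{j\ge0}b_jz^{2j},\qquad b_0=1,\quad b_1=\frac1{12}.
\]

\begin{lemma}\label{lem:prod}
For $v\in\mathfrak g$ and $F\in\mathcal S(\mathfrak g)$,
\[
\tfrac12\big(v\,\varpi(F)+\varpi(F)\,v\big)=\varpi\Big(\sum_{j\ge0}b_j\sum_{i_1,\dots,i_{2j}}\big(\operatorname{ad}e_{i_1}\cdots\operatorname{ad}e_{i_{2j}}v\big)\;\partial^{i_1}\cdots\partial^{i_{2j}}F\Big).
\]
\end{lemma}

\begin{proof}
Both sides are linear in $F$, so it suffices to treat $F=u^m/m!$ with $u\in\mathfrak g$. We treat all $m$ at once by taking $F=e^u$, where $u$ carries a formal parameter that makes all series converge. Since $\partial^ie^u=u_ie^u$ and $\sum u_i\operatorname{ad}e_i=\operatorname{ad}u$, the claim becomes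
\[
\tfrac12(ve^u+e^uv)=\varpi\big((\tfrac{\operatorname{ad}u}2\coth\tfrac{\operatorname{ad}u}2\,v)\,e^u\big).
\]
Differentiate $\varpi(e^{u+\varepsilon w})=e^{u+\varepsilon w}$ at $\varepsilon=0$ and use $e^{ru}we^{-ru}=e^{r\operatorname{ad}u}w$:
\[
\varpi(we^u)=\int_0^1e^{ru}\,w\,e^{(1-r)u}\,dr=\frac{e^{\operatorname{ad}u}-1}{\operatorname{ad}u}(w)\;e^u=e^u\;\frac{1-e^{-\operatorname{ad}u}}{\operatorname{ad}u}(w).
\]
Inverting the two power series, $ve^u=\varpi\big(\frac{\operatorname{ad}u}{e^{\operatorname{ad}u}-1}(v)\,e^u\big)$ and $e^uv=\varpi\big(\frac{\operatorname{ad}u}{1-e^{-\operatorname{ad}u}}(v)\,e^u\big)$. The average of $\frac z{e^z-1}$ and $\frac z{1-e^{-z}}$ is $\frac z2\cdot\frac{e^z+1}{e^z-1}=\frac z2\coth\frac z2$.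
\end{proof}

Cubic polynomials of weight $0$ are conveniently tested on three root vectors whose weights add up to zero. The following notation serves here and in Section~\ref{sec:each}. A \emph{triangle} is a triple of roots with $\alpha_1+\alpha_2+\alpha_3=0$. Triangles exist in rank $\ge2$: take two adjacent simple roots and minus their sum. The roots $\alpha_1,\alpha_2$ of a triangle are linearly independent, since $0$ and $-2\alpha_1$ are not roots. The form $(x,[y,z])$ is alternating and pairs only weights with sum zero, so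
\[
(e_{\alpha_i},[e_{\alpha_j},e_{\alpha_k}])=\mathcal N\epsilon_{ijk},
\]
where $\epsilon_{ijk}$ is the sign of the permutation (and $0$ if two indices agree); here $\mathcal N\ne0$ because $[e_{\alpha_1},e_{\alpha_2}]$ spans $\mathfrak g_{-\alpha_3}$. Put $u_i=\alpha_i(\mu)\ne0$ and $n_i=\alpha_i(\nu)$. From $\sum u_i=\sum n_i=0$ we get
\begin{equation}\label{eq:Delta}
\Delta:=u_1n_2-u_2n_1=u_2n_3-u_3n_2=u_3n_1-u_1n_3 .
\end{equation}
Since $n_1,n_2$ can be prescribed arbitrarily, there is $\nu\in\mathfrak t$ with $\Delta\ne0$.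

\begin{example}\label{ex:q3}
Let $\mathfrak g$ have rank $\ge2$, for instance $\mathfrak g=\mathfrak{sl}_3$, and let $\mu$ be regular semisimple. We show that $\varpi(\partial_\mu^2q^3)\notin\mathcal A_\mu$, although $q\in\mathcal P$.

From $q(x+s\mu)=q+2s\mu+s^2(\mu,\mu)$ we get $\partial_\mu^2q^3=24\,q\mu^2+6(\mu,\mu)q^2$. The element $\varpi(q^2)$ is central, so the point is to compare $\varpi(q\mu^2)$ with $\varpi(q)\mu^2\in\mathcal A_\mu$. Apply Lemma~\ref{lem:prod} with $v=\mu$, which commutes with $\varpi(q)$ and with $\varpi(q\mu)$. For $F=q$ we have $\partial^i\partial^jq=2(e^i,e^j)$, and \eqref{eq:casimir} gives $\mu\,\varpi(q)=\varpi(q\mu)+\frac16\mu$. For $F=q\mu$ we have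
\[
\partial^i\partial^j(q\mu)=2(e^i,e^j)\mu+2(e^j,\mu)e^i+2(e^i,\mu)e^j .
\]
Multiply by $\operatorname{ad}e_i\operatorname{ad}e_j\,\mu$ and sum. The first term gives $2\mu^2$, the second gives $0$ because $[\mu,\mu]=0$, and the third gives $2\sum_j[\mu,[e_j,\mu]]\,e^j=-2R$ with $R=\sum_\alpha\alpha(\mu)^2e_\alpha e_{-\alpha}$. Hence
\[
\varpi(q\mu^2)=\varpi(q)\mu^2-\tfrac13\mu^2+\tfrac16\varpi(R),\qquad[\varpi(Q_\nu),\varpi(\partial_\mu^2q^3)]=4\,[\varpi(Q_\nu),\varpi(R)].
\]
The class of $[\varpi(Q_\nu),\varpi(R)]$ in degree $3$ is $\{Q_\nu,R\}$. At $x=\sum x_ie_{\alpha_i}$ we have $\nabla Q_\nu(x)=2\sum\frac{n_i}{u_i}x_ie_{\alpha_i}$ and $\nabla R(x)=2\sum u_i^2x_ie_{\alpha_i}$, so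
\[
\{Q_\nu,R\}(x)=4\mathcal Nx_1x_2x_3\det\begin{pmatrix}1&1&1\\ \frac{n_1}{u_1}&\frac{n_2}{u_2}&\frac{n_3}{u_3}\\ u_1^2&u_2^2&u_3^2\end{pmatrix}=\frac{4\mathcal Nx_1x_2x_3}{u_1u_2u_3}\det\begin{pmatrix}u_1&u_2&u_3\\ n_1&n_2&n_3\\ u_1^3&u_2^3&u_3^3\end{pmatrix}.
\]
By \eqref{eq:Delta} the last determinant is $\Delta(u_1^3+u_2^3+u_3^3)=3\Delta u_1u_2u_3$. So $\{Q_\nu,R\}(x)=12\mathcal N\Delta\,x_1x_2x_3$, which is nonzero for suitable $\nu$, and $\varpi(\partial_\mu^2q^3)$ does not commute with $\varpi(Q_\nu)\in\mathcal A_\mu$.
\end{example}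

The example contains the whole mechanism. The leading terms Poisson-commute, and the obstruction is the first correction, the one carrying $b_1=\frac1{12}$. The example does not answer the Question, since nobody forces us to take $q^3$ as a generator. We need the same computation for an arbitrary invariant, in a form that shows whether adding products of other invariants can cancel the correction.

\section{The commutator formula and a criterion}\label{sec:crit}

For $H\in\mathcal S(\mathfrak g)^{\mathfrak g}$ define the polynomial map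
\begin{equation}\label{eq:M}
M[H]=\sum_{j\ge0}b_j(\operatorname{ad}\partial)^{2j+1}H=\sum_{j\ge0}b_j\sum_{i_1,\dots,i_{2j+1}}\operatorname{ad}e_{i_1}\cdots\operatorname{ad}e_{i_{2j+1}}\;\partial^{i_1}\cdots\partial^{i_{2j+1}}H .
\end{equation}
The sum is finite. By Section~\ref{sec:conv}, $M[H]$ is $G$-equivariant, and its values lie in $\mathfrak{so}(\mathfrak g)$ because those of $a\mapsto(\operatorname{ad}a)^{2j+1}$ do. The map $M[H]$ does not depend on $\mu$. All shifts of $H$ are handled together through $F_s(x)=H(x+s\mu)=\sum_k\frac{s^k}{k!}\partial_\mu^kH$.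

\begin{proposition}\label{prop:comm}
For $\mu$ regular semisimple and $\nu\in\mathfrak t=\mathfrak g_\mu$,
\begin{equation}\label{eq:comm}
[\varpi(Q_\nu),\varpi(F_s)]=-2s\,\varpi(\Psi_s),\qquad\Psi_s(x)=\big(x,\,M[H](x+s\mu)\,\nu\big).
\end{equation}
\end{proposition}

\begin{proof}
Let $a_\alpha=\alpha(\nu)/\alpha(\mu)$, so $a_\alpha=a_{-\alpha}$. By this symmetry $\varpi(Q_\nu)=\sum_\alpha a_\alpha e_\alpha e_{-\alpha}$ in $\mathcal U(\mathfrak g)$, and for $Y\in\mathcal U(\mathfrak g)$, replacing $\alpha$ by $-\alpha$ in the first summand,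
\[
[\varpi(Q_\nu),Y]=\sum_\alpha a_\alpha\big(e_\alpha[e_{-\alpha},Y]+[e_\alpha,Y]e_{-\alpha}\big)=\sum_\alpha a_\alpha\big(e_{-\alpha}[e_\alpha,Y]+[e_\alpha,Y]e_{-\alpha}\big).
\]
Take $Y=\varpi(F_s)$, so that $[e_\alpha,Y]=\varpi(\{e_\alpha,F_s\})$. Invariance of $H$ enters here: \eqref{eq:inv} at $z=x+s\mu$ gives
\[
\{e_\alpha,F_s\}(x)=dH(z)([x,e_\alpha])=-s\,dH(z)([\mu,e_\alpha])=-s\,\alpha(\mu)\,(\partial_{e_\alpha}H)(x+s\mu).
\]
The factor $\alpha(\mu)$ cancels the denominator of $a_\alpha$. Lemma~\ref{lem:prod} with $v=e_{-\alpha}$ and $F=\{e_\alpha,F_s\}$ yields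
\[
[\varpi(Q_\nu),\varpi(F_s)]=-2s\,\varpi\Big(\sum_jb_j\sum_{i_1,\dots,i_{2j}}\sum_\alpha\big(\operatorname{ad}e_{i_1}\cdots\operatorname{ad}e_{i_{2j}}\,\alpha(\nu)e_{-\alpha}\big)\,(\partial^{i_1}\cdots\partial^{i_{2j}}\partial_{e_\alpha}H)(x+s\mu)\Big).
\]
Now
\[
\sum_\alpha\alpha(\nu)\,e_{-\alpha}\otimes e_\alpha=\sum_\alpha[e_{-\alpha},\nu]\otimes e_\alpha=\sum_i[e_i,\nu]\otimes e^i,
\]
because the last sum does not depend on the dual bases, and for dual bases made of root vectors and elements of $\mathfrak t$ the part from $\mathfrak t$ contributes $0$. So the sum over $\alpha$ supplies one more factor $\operatorname{ad}e_i\,\partial^i$ applied to $\nu$. An element $w\in\mathfrak g$ is the function $(x,w)$, and \eqref{eq:comm} follows.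
\end{proof}

Formula \eqref{eq:comm} sees the operator $M[H](y)$ only through matrix entries involving $\mu$ and $\nu$ from one Cartan subalgebra. As the Cartan subalgebra varies, these entries determine a skew operator up to $\operatorname{ad}\mathfrak g$.

\begin{lemma}\label{lem:skew}
Let $D\in\mathfrak{so}(\mathfrak g)$ satisfy $(Dx,y)=0$ whenever $x$ and $y$ lie in a common Cartan subalgebra. Then $D\in\operatorname{ad}\mathfrak g$.
\end{lemma}

\begin{proof}
Let $\mathcal D\subset\mathfrak{so}(\mathfrak g)$ be the space of all such $D$. It is a $G$-module, and it contains $\operatorname{ad}\mathfrak g$ since $([z,x],y)=(z,[x,y])$. Fix a Cartan subalgebra $\mathfrak h$, a Borel subalgebra $\mathfrak b=\mathfrak h\oplus\mathfrak n$, and the highest root $\theta$. Since $\mathfrak g$ is simple, the centralizer of $\mathfrak n$ in $\mathfrak g$ is $\mathbb Ce_\theta$.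

\emph{Two more vanishing statements.} Let $D\in\mathcal D$.
\begin{enumerate}
\item[(A)] If $\gamma$ is a root, $t\in\mathfrak h$ and $\gamma(t)=0$, then $(Dt,e_\gamma)=0$. Choose $h\in\mathfrak h$ with $\gamma(h)=-1$. The automorphism $\exp(\operatorname{ad}e_\gamma)$ fixes $t$ and sends $h$ to $h+e_\gamma$, so $(Dt,h+e_\gamma)=0$; also $(Dt,h)=0$.
\item[(B)] If $\beta$ is a positive root, then $(De_{-\beta},e_{-\theta})=0$. For $\beta=\theta$ this is skewness. Otherwise choose $h_1,h_2\in\mathfrak h$ with $\beta(h_1)=\theta(h_2)=1$ and $\theta(h_1)=\beta(h_2)=0$. Since $[e_{-\beta},e_{-\theta}]=0$, the automorphism $\exp\operatorname{ad}(ae_{-\beta}+be_{-\theta})$ sends $h_1$ to $h_1+ae_{-\beta}$ and $h_2$ to $h_2+be_{-\theta}$. So $(D(h_1+ae_{-\beta}),h_2+be_{-\theta})=0$ for all $a,b\in\mathbb C$; take the coefficient of $ab$.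
\end{enumerate}

Suppose $\mathcal D=\operatorname{ad}\mathfrak g\oplus\mathcal D'$ with a submodule $\mathcal D'\ne0$, and let $0\ne D\in\mathcal D'$ be a highest weight vector of weight $\lambda$. Then $D$ commutes with $\operatorname{ad}\mathfrak n$ and shifts weights by $\lambda$. We have $\lambda\ne0$: otherwise $D$ is $G$-invariant, hence a scalar by Schur's lemma, and a skew scalar is $0$.

\emph{Step 1: we may assume $D\mathfrak h=0$.} If $\lambda$ is not a root, then $D\mathfrak h\subset\mathfrak g_\lambda=0$. Let $\lambda$ be a root; it is positive, being dominant. Then $Dt=f(t)e_\lambda$ for a linear form $f$ on $\mathfrak h$, and (A) with $\gamma=-\lambda$ shows that $f$ vanishes on $\ker\lambda$. So $Dt=c[e_\lambda,t]$ for a constant $c$. If $\lambda=\theta$, replace $D$ by $D-c\operatorname{ad}e_\theta$; this operator lies in $\mathcal D$, is nonzero because $\mathcal D'\cap\operatorname{ad}\mathfrak g=0$, commutes with $\operatorname{ad}\mathfrak n$, and kills $\mathfrak h$. If $\lambda\ne\theta$, there is a simple root $\alpha$ with $[e_\alpha,e_\lambda]\ne0$.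 Then $\alpha\neq\lambda$, so we can choose $t$ with $\alpha(t)=0$ and $\lambda(t)=1$, and $0=D[e_\alpha,t]=[e_\alpha,Dt]=-c[e_\alpha,e_\lambda]$ forces $c=0$.

\emph{Step 2: $D\mathfrak b=0$.} For a positive root $\alpha$ and $t$ with $\alpha(t)=1$ we have $De_\alpha=-D[e_\alpha,t]=-[e_\alpha,Dt]=0$.

\emph{Step 3.} Since $D\ne0$, there is a positive root $\beta$ of minimal height with $De_{-\beta}\ne0$. For a positive root $\gamma$, the bracket $[e_\gamma,e_{-\beta}]$ lies in $\mathfrak b$ or in $\mathbb Ce_{-\beta'}$ with $\beta'$ positive of smaller height, so $[e_\gamma,De_{-\beta}]=D[e_\gamma,e_{-\beta}]=0$. Hence $De_{-\beta}=ke_\theta$ with $k\ne0$, and $(De_{-\beta},e_{-\theta})=k$ contradicts (B).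
\end{proof}

Statements (A) and (B) concern commuting pairs, so they also follow from Richardson's theorem \cite{Ri} that the commuting variety $\{(x,y):[x,y]=0\}$ is the closure of $G\cdot(\mathfrak h\times\mathfrak h)$.

\begin{theorem}\label{thm:crit}
Let $\mathfrak g$ be any simple Lie algebra and $H\in\mathcal S(\mathfrak g)^{\mathfrak g}$. The elements $\varpi(\partial_\mu^kH)$ commute with the elements $\varpi(Q_\nu)\in\mathcal A_\mu$, for all $k$, all regular semisimple $\mu$ and all $\nu\in\mathfrak g_\mu$, if and only if $M[H](y)\in\operatorname{ad}\mathfrak g$ for all $y\in\mathfrak g$.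
\end{theorem}

\begin{proof}
By Proposition~\ref{prop:comm} and the injectivity of $\varpi$, the commutation for given $\mu,\nu$ and all $k$ is equivalent to $\Psi_s(x)=0$ for all $x$ and $s$. Substituting $x=y-s\mu$, this reads
\begin{equation}\label{eq:two}
(y,M[H](y)\nu)-s\,(\mu,M[H](y)\nu)=0\qquad\text{for all }y\in\mathfrak g,\ s\in\mathbb C .
\end{equation}

If the commutation holds, then $(\mu,M[H](y)\nu)=0$ for every Cartan subalgebra $\mathfrak t$, all regular $\mu\in\mathfrak t$ and all $\nu\in\mathfrak t$. By density this holds for all $\mu\in\mathfrak t$, and Lemma~\ref{lem:skew} gives $M[H](y)\in\operatorname{ad}\mathfrak g$.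

Conversely, let $M[H](y)=\operatorname{ad}z(y)$ for all $y$. The map $z$ is equivariant because $\operatorname{ad}$ is injective. The automorphisms $\exp(r\operatorname{ad}y)$ fix $y$, hence fix $z(y)$, so $[y,z(y)]=0$. Then $(y,[z(y),\nu])=([y,z(y)],\nu)=0$ and $(\mu,[z(y),\nu])=(z(y),[\nu,\mu])=0$, which gives \eqref{eq:two}.
\end{proof}

\begin{corollary}\label{cor:P}
If $H\in\mathcal P$, then $M[H](y)\in\operatorname{ad}\mathfrak g$ for all $y\in\mathfrak g$.
\end{corollary}

\begin{proof}
Combine Lemma~\ref{lem:quad}, the commutativity of $\mathcal A_\mu$, and Theorem~\ref{thm:crit}.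
\end{proof}

\begin{example}\label{ex:powers}
The term $j=0$ of \eqref{eq:M} is $\operatorname{ad}\nabla H$, which always lies in $\operatorname{ad}\mathfrak g$; it accounts for the classical Poisson commutation. The first condition comes from $(\operatorname{ad}\partial)^3H$. We compute it for powers of $q$. The coefficient of $r^3$ in $\big(q+2r(a,x)+r^2(a,a)\big)^m$ gives
\[
\partial_a^3q^m=8m(m-1)(m-2)\,q^{m-3}(a,x)^3+12m(m-1)\,q^{m-2}(a,x)(a,a).
\]
By polarization, $\partial_a\partial_b\partial_cq^m$ is obtained by replacing $(a,x)^3$ with $(a,x)(b,x)(c,x)$ and $(a,x)(a,a)$ with $\frac13\big((a,x)(b,c)+(b,x)(a,c)+(c,x)(a,b)\big)$. Put $a=e^i$, $b=e^j$, $c=e^k$, multiply by $\operatorname{ad}e_i\operatorname{ad}e_j\operatorname{ad}e_k$ and sum. By \eqref{eq:casimir} the three terms in the parentheses contribute $(1+\frac12+1)\operatorname{ad}x$, so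
\begin{equation}\label{eq:qm}
\big((\operatorname{ad}\partial)^3q^m\big)(x)=8m(m-1)(m-2)\,q^{m-3}(\operatorname{ad}x)^3+10m(m-1)\,q^{m-2}\operatorname{ad}x .
\end{equation}
Thus $q^2$ satisfies the criterion. For $q^3$ the criterion, applied to the cubic component of $M[q^3]$, requires $(\operatorname{ad}x)^3\in\operatorname{ad}\mathfrak g$ for all $x$. If $(\operatorname{ad}\mu)^3=\operatorname{ad}z$ with $\mu$ regular semisimple, then $z\in\mathfrak g_\mu$ and $\alpha(z)=\alpha(\mu)^3$ for all roots; on a triangle this gives $0=u_1^3+u_2^3+u_3^3=3u_1u_2u_3$, which is false. This is the quantity found in Example~\ref{ex:q3}.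
\end{example}

\section{Exceptional Lie algebras: a cubic equation}\label{sec:exc}

The condition $M[H]\in\operatorname{ad}\mathfrak g$ mixes derivatives of all odd orders. To unravel it we project away from $\operatorname{ad}\mathfrak g$. The trace form $\operatorname{tr}(XY)$ on $\operatorname{End}\mathfrak g$ is nondegenerate and restricts to the Killing form on $\operatorname{ad}\mathfrak g$, so $\operatorname{End}\mathfrak g=\operatorname{ad}\mathfrak g\oplus(\operatorname{ad}\mathfrak g)^\perp$. Let $\operatorname{pr}$ be the projection onto the second summand. The component of $(\operatorname{ad}a)^3$ in $\operatorname{ad}\mathfrak g$ is governed by the gradient of $p_4$, and this is where the exceptional type helps.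

Let $\mathfrak g$ be exceptional. There is no basic invariant of degree $4$, so $p_4=\kappa q^2$ for some $\kappa\in\mathbb C$. Put
\[
c(a)=(\operatorname{ad}a)^3-\kappa\,q(a)\operatorname{ad}a .
\]
Differentiating $p_4=\kappa q^2$ at $a$ in the direction $y$ gives $4\operatorname{tr}((\operatorname{ad}a)^3\operatorname{ad}y)=4\kappa q(a)\operatorname{tr}(\operatorname{ad}a\operatorname{ad}y)$. Hence
\begin{equation}\label{eq:pr}
c(a)\in(\operatorname{ad}\mathfrak g)^\perp,\qquad\operatorname{pr}\big((\operatorname{ad}a)^3\big)=c(a).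
\end{equation}
What matters is that the projection is again a polynomial in $\operatorname{ad}a$, so that higher odd powers can be divided by it.

\begin{proposition}\label{prop:cubic}
Let $\mathfrak g$ be exceptional and let $H\in\mathcal P$ have homogeneous components $H^{(d)}$. Then $c(\partial)H^{(d)}=0$ for each $d$.
\end{proposition}

\begin{proof}
The identity $z^{2j+1}=k^jz+\big(\sum_{i=0}^{j-1}k^iz^{2(j-1-i)}\big)(z^3-kz)$ gives, for $j\ge1$,
\[
(\operatorname{ad}a)^{2j+1}=(\kappa q(a))^j\operatorname{ad}a+L_j(a)\,c(a),\qquad L_j(a)=\sum_{i=0}^{j-1}(\kappa q(a))^i(\operatorname{ad}a)^{2(j-1-i)},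
\]
where $L_j$ is homogeneous of degree $2j-2$ and $L_1=\mathrm{id}$. Let $w=c(\partial)H$; by \eqref{eq:pr}, $\operatorname{pr}w=w$. Substitute $\partial$ for $a$ and apply $\operatorname{pr}$ to \eqref{eq:M}. Corollary~\ref{cor:P} gives
\[
0=\operatorname{pr}M[H]=b_1w+\sum_{j\ge2}b_j\operatorname{pr}\big(L_j(\partial)w\big).
\]
For $j\ge2$ the operator $L_j(\partial)$ lowers the degree by $2j-2>0$. Since $b_1\ne0$, the top homogeneous component of $w$ vanishes, so $w=0$. As $c$ is homogeneous of degree $3$, the component of $w$ of degree $d-3$ is $c(\partial)H^{(d)}$.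
\end{proof}

This triangularity is the reason why inhomogeneous generators do not help: lower components of $H$ could only cancel lower terms, but the top term must vanish on its own. Next we turn the operator-valued equation into scalar equations by taking traces. Let $I\subset\mathbb C[\mathfrak g]^G$ be the ideal generated by
\[
g_{2m}=p_{2m}-\kappa q\,p_{2m-2},\qquad m\ge3 .
\]

\begin{lemma}\label{lem:ideal}
Let $H\in\mathcal S^d(\mathfrak g)^{\mathfrak g}$ satisfy $c(\partial)H=0$. Then $f(\partial)H=0$ for all $f\in I$. The space of such $H$ has dimension at most $\dim(\mathbb C[\mathfrak g]^G/I)_d$; in particular $H=0$ if $I_d=\mathbb C[\mathfrak g]^G_d$.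
\end{lemma}

\begin{proof}
We have $\operatorname{tr}\big((\operatorname{ad}a)^{2m-3}c(a)\big)=g_{2m}(a)$, so $g_{2m}(\partial)H=0$, and then $(fg_{2m})(\partial)H=0$ for every invariant $f$. Thus $H$ lies in the annihilator of $I_d$ under the perfect pairing between $\mathbb C[\mathfrak g]^G_d$ and $\mathcal S^d(\mathfrak g)^{\mathfrak g}$, which has dimension $\dim(\mathbb C[\mathfrak g]^G/I)_d$.
\end{proof}

By induction on $m$, starting from $p_4=\kappa q^2$,
\begin{equation}\label{eq:mod}
p_{2m}\equiv\kappa^{m-1}q^m\pmod I\qquad(m\ge2).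
\end{equation}
One missing degree is enough to rule out generators.

\begin{lemma}\label{lem:nogen}
Let $D$ be the degree of a basic invariant, and suppose $H^{(D)}=0$ for all $H\in\mathcal P$. Then $\mathcal P$ contains no generating set of $\mathcal S(\mathfrak g)^{\mathfrak g}$.
\end{lemma}

\begin{proof}
Let $\mathfrak m$ be the ideal of invariants without constant term. If elements $H_i$ generate the algebra, every element of $\mathfrak m$ is a polynomial without constant term in the $H_i-H_i(0)\in\mathfrak m$, so the classes of the $H_i-H_i(0)$ span $\mathfrak m/\mathfrak m^2$. This space is graded and nonzero in degree $D$, so some $H_i$ has a nonzero component of degree $D$.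
\end{proof}

\section{Types $E_8$ and $F_4$: proof of Theorem~\ref{thm:main}}\label{sec:E8F4}

The ideal $I$ receives a new generator $g_{2m}$ in every even degree from $6$ on. As long as there is also a new basic invariant in that degree, the relation $g_{2m}$ can be spent on expressing it through $q$. In the first even degree $d\ge6$ without a basic invariant, the relation has nothing to be spent on, and one expects it to give $q^{d/2}\in I$. This degree is $6$ for $E_8$ and $10$ for $F_4$, and in both cases a basic invariant of higher degree is still to come. It remains to check that the relations are not degenerate, which is a computation with power sums of roots.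

\subsection*{Type $E_8$}
The roots are $\pm\varepsilon_i\pm\varepsilon_j$ $(1\le i<j\le8)$ and $\frac12(\pm\varepsilon_1\pm\dots\pm\varepsilon_8)$ with an even number of minus signs. We evaluate at two points of $\mathfrak h=\mathbb C^8$. At $x=(1,1,0,\dots,0)$ the roots $\pm(\varepsilon_1+\varepsilon_2)$ take the values $\pm2$; the $48$ roots $\pm\varepsilon_i\pm\varepsilon_j$ with $i\le2<j$ and the $64$ half-integral roots with equal first two signs take the values $\pm1$; the others vanish. At $x'=(2,0,\dots,0)$ the $28$ roots $\pm\varepsilon_1\pm\varepsilon_j$ take the values $\pm2$, the $128$ half-integral roots take the values $\pm1$, and the others vanish. So $p_{2m}(x)=2\cdot4^m+112$ and $p_{2m}(x')=28\cdot4^m+128$: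
\[
\begin{array}{c|cccc}
&p_2=q&p_4&p_6&p_8\\\hline
x&120&144&240&624\\
x'&240&576&1920&7296
\end{array}
\]

\begin{lemma}\label{lem:E8}
For $E_8$ we have $q^3\in I$, $I_6=\mathbb C[\mathfrak g]^G_6$ and $I_8=\mathbb C[\mathfrak g]^G_8$, and $\mathbb C[\mathfrak g]^G/I$ is finite-dimensional.
\end{lemma}

\begin{proof}
The invariants of degree $6$ are the multiples of $q^3$, so $p_6=\kappa_6q^3$ and $g_6=(\kappa_6-\kappa^2)q^3$. Evaluating at $x$ gives $\kappa=144/120^2=1/100$ and $\kappa_6=240/120^3=1/7200\ne\kappa^2$. (The inequality is the strict Cauchy--Schwarz inequality $p_2p_6>p_4^2$ at a real point where $\alpha^2$ takes two different nonzero values.) So $q^3\in I$, which proves the claim in degree $6$.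

In degree $8$ we have $q^4\in I$, and $p_8\in I$ by \eqref{eq:mod}. The space $\mathbb C[\mathfrak g]^G_8$ is two-dimensional, and $p_8\notin\mathbb Cq^4$, because $q^4(x')/q^4(x)=16$ while $p_8(x')/p_8(x)=7296/624\ne16$. So $q^4$ and $p_8$ span $\mathbb C[\mathfrak g]^G_8$.

Let $a\in\mathfrak h$ be a common zero of $I$. Then $q(a)=0$, and by \eqref{eq:mod} all power sums $\sum_\alpha(\alpha(a)^2)^m$, $m\ge1$, vanish. By Newton's identities all $\alpha(a)$ vanish, so $a=0$. By the Nullstellensatz, $I\,\mathbb C[\mathfrak h]$ has finite codimension in $\mathbb C[\mathfrak h]$. Averaging over $W$ shows $I\,\mathbb C[\mathfrak h]\cap\mathbb C[\mathfrak h]^W=I$, so $\mathbb C[\mathfrak h]^W/I$ embeds in a finite-dimensional space.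
\end{proof}

\subsection*{Type $F_4$}
The roots are $\pm\varepsilon_i\pm\varepsilon_j$, $\pm\varepsilon_i$ and $\frac12(\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3\pm\varepsilon_4)$. A one-parameter family of points suffices to separate the invariants we need. At $(a,b,0,0)$, the four roots $\pm\varepsilon_1\pm\varepsilon_2$ take the values $\pm(a+b),\pm(a-b)$; eight half-integral roots take the values $\pm\frac{a+b}2$ and eight the values $\pm\frac{a-b}2$; the ten roots $\pm\varepsilon_1$, $\pm\varepsilon_1\pm\varepsilon_3$, $\pm\varepsilon_1\pm\varepsilon_4$ take the values $\pm a$, and ten roots likewise take $\pm b$. Hence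
\[
p_{2m}=(2+8\cdot4^{-m})\,\sigma_m+10\,\tau_m,\qquad\sigma_m=(a+b)^{2m}+(a-b)^{2m},\quad\tau_m=a^{2m}+b^{2m}.
\]
Restrict to the \emph{slice} $a^2+b^2=1$ and put $w=a^2b^2$. Then $\sigma_m=(1+2ab)^m+(1-2ab)^m=2\sum_i\binom m{2i}(4w)^i$, and $\tau_m=\tau_{m-1}-w\tau_{m-2}$ with $\tau_0=2$, $\tau_1=1$:
\[
\begin{array}{c|c|l|l}
m&2+8\cdot4^{-m}&\sigma_m&\tau_m\\\hline
1&4&2&1\\
2&5/2&2+8w&1-2w\\
3&17/8&2+24w&1-3w\\
4&65/32&2+48w+32w^2&1-4w+2w^2\\
5&257/128&2+80w+160w^2&1-5w+5w^2\\
6&1025/512&2+120w+480w^2+128w^3&1-6w+9w^2-2w^3
\end{array}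
\]
Therefore, on the slice,
\begin{gather*}
p_2=18,\qquad p_4=15,\qquad p_6=\tfrac{57}4+21w,\\
p_8=\tfrac{225}{16}+\tfrac{115}2w+85w^2,\qquad p_{10}=\tfrac{897}{64}+\tfrac{885}8w+\tfrac{1485}4w^2,
\end{gather*}
and $p_{12}$ has degree $3$ in $w$, with leading coefficient $128\cdot\frac{1025}{512}-20=\frac{945}4$. In particular $\kappa=15/18^2=5/108$.

\begin{lemma}\label{lem:F4}
For $F_4$ we have $I_d=\mathbb C[\mathfrak g]^G_d$ for all $d\ge10$, and $\dim\mathbb C[\mathfrak g]^G/I\le5$.
\end{lemma}

\begin{proof}
Compare degrees in $w$ on the slice: $p_6\notin\mathbb Cq^3$, $p_8\notin\langle q^4,qp_6\rangle$, and $p_{12}\notin\langle q^6,q^3p_6,p_6^2,q^2p_8\rangle$. Since the basic degrees are $2,6,8,12$, it follows degree by degree that $q,p_6,p_8,p_{12}$ generate $\mathbb C[\mathfrak g]^G$. By \eqref{eq:mod}, every invariant of degree $d$ is then congruent modulo $I$ to a multiple of $q^{d/2}$, and there are no invariants of odd degree. It remains to show $q^5\in I$; then the quotient is spanned by $1,q,q^2,q^3,q^4$.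

Let $\bar q=q/18$, which equals $1$ on the slice. There are constants with $p_{10}=A\bar q^{\,5}+B\bar q^{\,2}p_6+C\bar q\,p_8$. Comparing the coefficients of $w^2$, $w$ and $1$,
\[
C=\frac{1485}{4\cdot85}=\frac{297}{68},\qquad B=\frac1{21}\Big(\frac{885}8-\frac{115}2C\Big)=-\frac{455}{68},\qquad A=\frac{897}{64}-\frac{57}4B-\frac{225}{16}C=\frac{13041}{272}.
\]
Since $18\kappa=\frac56$, congruence \eqref{eq:mod} reads $p_{2m}\equiv18(\frac56)^{m-1}\bar q^{\,m}$, that is, $p_6\equiv\frac{25}2\bar q^{\,3}$, $p_8\equiv\frac{125}{12}\bar q^{\,4}$, $p_{10}\equiv\frac{625}{72}\bar q^{\,5}$. Substituting, $I$ contains $\bar q^{\,5}$ times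
\[
\frac{625}{72}-A-\frac{25}2B-\frac{125}{12}C=\frac{625}{72}-\frac{13041-22750+12375}{272}=\frac{625}{72}-\frac{1333}{136}=-\frac{343}{306}\ne0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $H\in\mathcal P$. By Proposition~\ref{prop:cubic} each $H^{(d)}$ lies in the space of Lemma~\ref{lem:ideal}. So $H^{(d)}=0$ whenever $I_d=\mathbb C[\mathfrak g]^G_d$, and $\dim\mathcal P\le\dim\mathbb C[\mathfrak g]^G/I$. Lemma~\ref{lem:E8} gives (a) and $\dim\mathcal P<\infty$ for $E_8$, and Lemma~\ref{lem:F4} gives (b). Lemma~\ref{lem:nogen} applies with $D=8$ for $E_8$ and with $D=12$ for $F_4$.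
\end{proof}

\section{Failure at every regular semisimple $\mu$: proof of Theorem~\ref{thm:each}}\label{sec:each}

With $\mu$ fixed, Lemma~\ref{lem:skew} is not available, because only one Cartan subalgebra is at our disposal. We return to the method of Example~\ref{ex:q3} and evaluate the first correction on triangles. This requires an explicit formula for $(\operatorname{ad}\partial)^3H$, although $H$ itself is not explicit; equivariance supplies it.

Let $\mathfrak g$ be of type $E_8$, let $H\in\mathcal S^8(\mathfrak g)^{\mathfrak g}\setminus\mathbb Cq^4$, and let $N=(\operatorname{ad}\partial)^3H$, an equivariant map $\mathfrak g\to\mathfrak{so}(\mathfrak g)$ that is homogeneous of degree $5$.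

\begin{lemma}\label{lem:N}
There are constants $c_5,c_3,c_1$ with $c_5\ne0$ such that
\[
N(y)=c_5(\operatorname{ad}y)^5+c_3\,q(y)(\operatorname{ad}y)^3+c_1\,q(y)^2\operatorname{ad}y .
\]
\end{lemma}

\begin{proof}
Both sides are equivariant and $G\mathfrak h$ is dense in $\mathfrak g$, so for the formula we may take $y\in\mathfrak h$. Then $N(y)$ commutes with the maximal torus, so it preserves $\mathfrak h$ and acts on each root space $\mathbb Ce_\delta$ by a scalar $r_\delta(y)$. Equivariance under the normalizer of the torus gives $N(wy)|_{\mathfrak h}=w\,N(y)|_{\mathfrak h}\,w^{-1}$ and $r_{w\delta}(wy)=r_\delta(y)$ for $w\in W$.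

The product of the reflections in the eight mutually orthogonal roots $\varepsilon_{2i-1}\pm\varepsilon_{2i}$ is $-1\in W$. Hence $N(-y)|_{\mathfrak h}=N(y)|_{\mathfrak h}$. But $N$ is odd, so $N(y)|_{\mathfrak h}=0$, and the right side also kills $\mathfrak h$.

The roots orthogonal to $\delta$ form a root system of type $E_7$, and its Weyl group fixes $\delta$, so $r_\delta$ is a $W(E_7)$-invariant quintic on $\mathfrak h$. Let $y'$ be the component of $y$ in $\ker\delta$. The $W(E_7)$-invariants of degree at most $5$ on $\ker\delta$ are polynomials in $q(y')$, since the basic degrees begin with $2,6$; and $q(y')$ is a linear combination of $q(y)$ and $\delta(y)^2$. So $r_\delta$ is a linear combination of the independent polynomials $\delta^5,q\delta^3,q^2\delta$. The coefficients do not depend on $\delta$, because $W$ is transitive on the roots. This proves the formula.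

Suppose $c_5=0$. By \eqref{eq:qm}, $(\operatorname{ad}\partial)^3q^4=192\,q(\operatorname{ad}y)^3+120\,q^2\operatorname{ad}y$, so $H'=H-\frac{c_3}{192}q^4$ has $(\operatorname{ad}\partial)^3H'$ with values in $\operatorname{ad}\mathfrak g$. By \eqref{eq:pr}, $c(\partial)H'=\operatorname{pr}\big((\operatorname{ad}\partial)^3H'\big)=0$. Lemmas~\ref{lem:ideal} and~\ref{lem:E8} give $H'=0$, which contradicts $H\notin\mathbb Cq^4$.
\end{proof}

So the freedom of adding a multiple of $q^4$ changes $c_3$ and $c_1$ but not $c_5$. We show that no value of $c_3$ can compensate for $c_5$.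

\begin{proof}[Proof of Theorem~\ref{thm:each}]
Suppose $\varpi(\partial_\mu^4H)\in\mathcal A_\mu$ for some regular semisimple $\mu$, and let $\mathfrak t=\mathfrak g_\mu$.

\emph{Step 1: isolating the first correction.} By Lemma~\ref{lem:quad} and commutativity, $\varpi(\partial_\mu^4H)$ commutes with all $\varpi(Q_\nu)$. The coefficient of $s^4$ in \eqref{eq:comm} shows that the coefficient of $s^3$ in $\Psi_s$ vanishes for all $\nu\in\mathfrak t$. The $j$-th term of $M[H]$ has degree $7-2j$, so its contribution to $\Psi_s$ has total degree $8-2j$ in $(x,s)$, and its $s^3$-coefficient has degree $5-2j$ in $x$. The part that is cubic in $x$ comes from $j=1$ alone. As $b_1\ne0$, the coefficient of $s^3$ in $(x,N(x+s\mu)\nu)$ vanishes.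

Let $y=x+s\mu$. We have $(y,[y,\cdot\,])=0$, $[y,\mu]=[x,\mu]$ and $[y,\nu]=[x,\nu]$. Hence for $k\ge2$
\[
(x,(\operatorname{ad}y)^k\nu)=-s(\mu,(\operatorname{ad}y)^k\nu)=s\big([x,\mu],(\operatorname{ad}y)^{k-2}[x,\nu]\big),
\]
and $(x,[y,\nu])=-s(\mu,[y,\nu])=-s(y,[\nu,\mu])=0$. With $X=\operatorname{ad}x$ and $U=\operatorname{ad}\mu$, Lemma~\ref{lem:N} gives
\[
(x,N(y)\nu)=s\,c_5\big([x,\mu],(X+sU)^3[x,\nu]\big)+s\,c_3\,q(y)\big([x,\mu],(X+sU)[x,\nu]\big).
\]

\emph{Step 2: evaluation on a triangle.} Take a triangle and $x=\sum x_ie_{\alpha_i}$. Then $(x,\mu)=0$, so $q(y)=q(x)+s^2q(\mu)$, and the vanishing of the $s^3$-coefficient reads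
\[
c_5\big([x,\mu],(XU^2+UXU+U^2X)[x,\nu]\big)+c_3\,q(\mu)\big([x,\mu],X[x,\nu]\big)=0 .
\]
Here $[x,\mu]=-\sum u_ix_ie_{\alpha_i}$ and $[x,\nu]=-\sum n_kx_ke_{\alpha_k}$. The operator $U$ acts on $e_{\alpha_k}$ by $u_k$, and on $[e_{\alpha_j},e_{\alpha_k}]\in\mathfrak g_{-\alpha_i}$ by $-u_i$ when $i,j,k$ are distinct. So the left side is $\mathcal Nx_1x_2x_3$ times
\[
\sum_{i,j,k}\epsilon_{ijk}\,u_in_k\,g_{ik},\qquad g_{ik}=c_5(u_k^2-u_iu_k+u_i^2)+c_3q(\mu).
\]
Since $g_{ik}=g_{ki}$, we group the six terms into three pairs $(i,j,k),(k,j,i)$. The pairs contribute $(u_1n_3-u_3n_1)g_{13}$, $(u_2n_1-u_1n_2)g_{12}$ and $(u_3n_2-u_2n_3)g_{23}$, and by \eqref{eq:Delta} the sum is $-\Delta(g_{12}+g_{13}+g_{23})$. Put $S=\frac12(u_1^2+u_2^2+u_3^2)$. From $(\sum u_i)^2=0$ we get $\sum_{i<k}u_iu_k=-S$, so $\sum_{i<k}(u_i^2-u_iu_k+u_k^2)=4S+S$. The condition becomes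
\[
\Delta\,\big(5c_5S+3c_3q(\mu)\big)=0 .
\]
Choose $\nu$ with $\Delta\ne0$. Since $c_5\ne0$, the number $S=-3c_3q(\mu)/(5c_5)$ is the same for all triangles.

\emph{Step 3: too many triangles.} Let $m_i=\varepsilon_i(\mu)$. These numbers are distinct, because the $\varepsilon_i-\varepsilon_j$ are roots and $\mu$ is regular. The triangles $\varepsilon_1-\varepsilon_2,\ \varepsilon_2-\varepsilon_k,\ \varepsilon_k-\varepsilon_1$ with $k=3,4,5$ show that $m_3,m_4,m_5$ all solve
\[
(m_1-m_2)^2+(m_2-z)^2+(z-m_1)^2=2S .
\]
This is a quadratic equation in $z$ with leading coefficient $2$, so it has at most two solutions. This contradiction proves $\varpi(\partial_\mu^4H)\notin\mathcal A_\mu$.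

Finally, with $\mathfrak m$ as in Lemma~\ref{lem:nogen}, the space $\mathfrak m/\mathfrak m^2$ is nonzero in degree $8$ and $(\mathfrak m^2)_8=\mathbb Cq^4$. So every homogeneous generating set contains an element of degree $8$ outside $\mathbb Cq^4$, and its symmetrized fourth shift is not in $\mathcal A_\mu$.
\end{proof}

\section{Minuscule coweights and the limits of the obstruction}\label{sec:min}

A \emph{minuscule coweight} is an element $0\ne\xi\in\mathfrak h$ such that $\operatorname{ad}\xi$ has eigenvalues in $\{0,\pm1\}$; such elements exist in types $A,B,C,D,E_6,E_7$. They produce invariants that satisfy the criterion of Theorem~\ref{thm:crit}. Let $K$ be a compact form of $G$ with Haar measure $dk$, and put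
\[
H_d(x)=\int_K(k\xi,x)^d\,dk .
\]
This polynomial is $K$-invariant, hence $G$-invariant. Since $(\operatorname{ad}k\xi)^{2j+1}=\operatorname{ad}k\xi$, formula \eqref{eq:power} gives
\[
M[H_d](x)=\operatorname{ad}\int_K\ \sum_{2j+1\le d}b_j\,\frac{d!}{(d-2j-1)!}\,(k\xi,x)^{d-2j-1}\,k\xi\ dk\ \in\operatorname{ad}\mathfrak g .
\]
By Theorem~\ref{thm:crit}, all $\varpi(\partial_\mu^kH_d)$ commute with all $\varpi(Q_\nu)$, so our obstruction vanishes for these invariants.

This also locates the step that fails for $E_6$ and $E_7$. There $c(\xi)=(1-\kappa q(\xi))\operatorname{ad}\xi$ lies in both $\operatorname{ad}\mathfrak g$ and $(\operatorname{ad}\mathfrak g)^\perp$, so $c(\xi)=0$ and all $g_{2m}$ vanish at $\xi$. Since $q(\xi)$ is a positive integer, no power of $q$ lies in $I$, in contrast with Lemmas~\ref{lem:E8} and~\ref{lem:F4}. Commuting with the elements $\varpi(Q_\nu)$ is only a necessary condition for membership in $\mathcal A_\mu$, and we make no claim about whether generators as in the Question exist for $E_6$ or $E_7$. The Question as posed,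 for all simple Lie algebras, is answered in the negative by $E_8$, and also by $F_4$.

\begin{thebibliography}{9}

\bibitem{MY}
Alexander Molev and Oksana Yakimova, \emph{Quantisation and nilpotent limits of Mishchenko-Fomenko subalgebras}, arXiv:1711.03917 (2017).

\bibitem{Ri}
R.~W.~Richardson, \emph{Commuting varieties of semisimple Lie algebras and algebraic groups}, Compositio Math.\ \textbf{38} (1979).

\end{thebibliography}
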